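\title{Annihilators of top local cohomology modules\\ of rings containing a field}

\begin{abstract}
Let $R$ be a Noetherian domain containing a field, let $I$ be a proper ideal, and let $c$ be the largest integer with $H^c_I(R)\neq 0$. We prove that $H^c_I(R)$ is a faithful $R$-module. In characteristic zero this settles a problem from a paper of Hochster and Jeffries, without the hypothesis, made there, that $c$ equal the arithmetic rank of $I$. The proof reduces to a complete normal domain in which the annihilator lies in a prime of height one, and then lowers the order of vanishing along that prime with an operator that preserves the annihilator: a derivation in characteristic zero, a $p^{-1}$-linear map in characteristic $p$. We deduce a formula for the radical of the annihilator of the top local cohomology of any finitely generated module, and we show with the six-vertex triangulation of the real projective plane that faithfulness can fail over $\mathbb Z$.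
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All rings are commutative and Noetherian with identity. For an ideal $I$ of a ring $R$ and an $R$-module $N$, the local cohomology modules of $N$ with support in $I$ are
\[
H^i_I(N)=\varinjlim_n \operatorname{Ext}^i_R(R/I^n,N).
\]
They depend only on $\sqrt I$, and we always compute them with the \v Cech complex: if $\underline x=x_1,\dots,x_n$ generate an ideal with radical $\sqrt I$, then $H^i_I(N)$ is the $i$-th cohomology module of
\[
C^\bullet(\underline x;N):\quad 0\to N\to\bigoplus_{j}N_{x_j}\to\bigoplus_{j<l}N_{x_jx_l}\to\cdots\to N_{x_1\cdots x_n}\to 0,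
\]
whose differentials are signed sums of localization maps. Three properties can be read off this complex. The functors $H^i_I$ are $R$-linear and commute with direct sums. A short exact sequence of modules gives a long exact sequence of local cohomology modules. If $R'$ is a Noetherian $R$-algebra and $N$ is an $R'$-module, then $H^i_I(N)=H^i_{IR'}(N)$, because the two \v Cech complexes coincide.

Let $I$ be proper. The \emph{cohomological dimension} of $I$ is $\operatorname{cd}(I,R)=\max\{i: H^i_I(R)\neq0\}$; we check after Lemma~\ref{lem:tensor} that the set is nonempty. The \emph{arithmetic rank} $\operatorname{ara}(I)$ is the least number of elements generating an ideal with radical $\sqrt I$, that is, the least number of equations that cut out $V(I)$ as a set. A \v Cech complex on $n$ elements has length $n$, so $\operatorname{cd}(I,R)\le\operatorname{ara}(I)$. An $R$-module $M$ is \emph{faithful} if $\operatorname{Ann}_RM=0$. We ask when the top module $H^c_I(R)$, $c=\operatorname{cd}(I,R)$, is faithful.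

Let $R$ be a domain. If $c=0$, a power of $I$ kills a nonzero element of $R$, so $I=0$ and $H^0_I(R)=R$ is faithful. If $I=(x)$ with $x$ a nonzero nonunit, then $H^1_I(R)=R_x/R$, and $a$ kills this module exactly when $a\in\bigcap_n x^nR$; this intersection is zero by Krull's intersection theorem. More generally, suppose that $\operatorname{cd}(I,R)=\operatorname{ara}(I)=c$ and $\sqrt I=\sqrt{(x_1,\dots,x_c)}$. Then $H^c_I(R)$ is the cokernel of the last \v Cech differential and is generated by the classes of the fractions $(x_1\cdots x_c)^{-n}$. Clearing denominators, $a$ kills $H^c_I(R)$ if and only if for every $n$ there is a $t$ with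
\[
a\,(x_1\cdots x_c)^t\in(x_1^{n+t},\dots,x_c^{n+t}).
\]
For $c=1$ one cancels $x_1^t$. For $c\geq2$ no cancellation is available, but the condition still says that $a$ is, in a weak sense, divisible to arbitrarily high order. One therefore expects $a=0$, unless the condition already holds for $a=1$, which means that the module vanishes.

In positive characteristic the following is known: if $R$ is a domain of characteristic $p>0$ and $\operatorname{cd}(I,R)=\operatorname{ara}(I)=c$, then $H^c_I(R)$ is faithful; and if $R$ is any ring of characteristic $p>0$ with $\operatorname{cd}(I,R)=\operatorname{ara}(I)=c$, then $\operatorname{Ann}_RH^c_I(R)$ has height zero. (The height of a proper ideal is the least height of a prime containing it, so height zero means being contained in a minimal prime of $R$.) The problem, which comes from the paper of Hochster and Jeffries \cite{HJ}, is to decide whether the analogues hold in equal characteristic zero: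
\begin{enumerate}
\item[(a)] If $R$ is a domain containing $\mathbb Q$ and $\operatorname{cd}(I,R)=\operatorname{ara}(I)=c$, is $H^c_I(R)$ faithful?
\item[(b)] If $R$ is a ring containing $\mathbb Q$ and $\operatorname{cd}(I,R)=\operatorname{ara}(I)=c$, does $\operatorname{Ann}_RH^c_I(R)$ have height zero?
\end{enumerate}
Both answers are yes, and the arithmetic rank plays no role.

\begin{theorem}\label{thm:faithful}
Let $R$ be a Noetherian domain containing a field, $I$ a proper ideal, and $c=\operatorname{cd}(I,R)$. Then $H^c_I(R)$ is a faithful $R$-module.
\end{theorem}

For a prime $\mathfrak p$ we write $\operatorname{cd}(I,R/\mathfrak p)$ for the cohomological dimension of the image of $I$ in $R/\mathfrak p$, and we put $\operatorname{cd}(I,R/\mathfrak p)=-\infty$ if $I+\mathfrak p=R$.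

\begin{theorem}\label{thm:radical}
Let $R$ be a Noetherian ring containing a field, $I$ an ideal, and $N$ a finitely generated $R$-module with $H^i_I(N)\ne0$ for some $i$. Let $c=\max\{i:H^i_I(N)\neq0\}$, and let $\Lambda$ be the set of minimal primes $\mathfrak p$ of $\operatorname{Supp}N$ with $\operatorname{cd}(I,R/\mathfrak p)=c$. Then $\Lambda\neq\emptyset$ and
\[
\sqrt{\operatorname{Ann}_RH^c_I(N)}=\bigcap_{\mathfrak p\in\Lambda}\mathfrak p .
\]
If $N=R$ is reduced, then $\operatorname{Ann}_RH^c_I(R)=\bigcap_{\mathfrak p\in\Lambda}\mathfrak p$.
\end{theorem}

\begin{corollary}\label{cor:height}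
\begin{enumerate}
\item Let $R$ be a Noetherian ring containing a field, $I$ a proper ideal, and $c=\operatorname{cd}(I,R)$. Then $\operatorname{Ann}_RH^c_I(R)$ is contained in a minimal prime of $R$, that is, it has height zero.
\item In the setting of Theorem~\ref{thm:radical}, $\dim R/\operatorname{Ann}_RH^c_I(N)=\max_{\mathfrak p\in\Lambda}\dim R/\mathfrak p$. This equals $\dim R$ when $N=R$ is local and equidimensional.
\end{enumerate}
\end{corollary}

Theorem~\ref{thm:faithful} answers (a) and Corollary~\ref{cor:height}(1) answers (b). The field cannot be dropped from Theorem~\ref{thm:faithful}.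

\begin{proposition}\label{prop:RP2}
Let $S=\mathbb Z[x_1,\dots,x_6]$ and let $I$ be the Stanley--Reisner ideal of the six-vertex triangulation $\Sigma$ of $\mathbb{RP}^2$. Then $\operatorname{cd}(I,S)=4$ and $2\cdot H^4_I(S)=0$.
\end{proposition}

We make no claim about $\operatorname{ara}(I)$ in this example; it shows only that the statement with no condition on the arithmetic rank requires a field.

Section~\ref{sec:derivations} shows the main idea on power series rings, together with the obstacles to using it in general. Sections~\ref{sec:tensor} and~\ref{sec:reduction} reduce Theorem~\ref{thm:faithful} to a question about one discrete valuation, which is settled in Sections~\ref{sec:char0} and~\ref{sec:charp}. Sections~\ref{sec:radical} and~\ref{sec:RP2} prove the remaining results.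

\section{Derivations preserve the annihilator}\label{sec:derivations}

A \emph{derivation} of $R$ is an additive map $D\colon R\to R$ with $D(ab)=D(a)b+aD(b)$. Equivalently, $r\mapsto r+\varepsilon D(r)$ is a ring homomorphism $R\to R[\varepsilon]/(\varepsilon^2)$. If $U\subseteq R$ is multiplicatively closed and $u\in U$, then $u+\varepsilon D(u)$ is a unit of $(U^{-1}R)[\varepsilon]/(\varepsilon^2)$, so the universal property of localization extends $D$ uniquely to $U^{-1}R$; the extension is given by the quotient rule $D(r/u)=D(r)/u-rD(u)/u^2$.

\begin{lemma}\label{lem:derivation}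
Let $D$ be a derivation of $R$, $I$ an ideal, $i\ge0$, and $J=\operatorname{Ann}_RH^i_I(R)$. Then $D(J)\subseteq J$.
\end{lemma}

\begin{proof}
Extend $D$ to every term of $C^\bullet(\underline x;R)$. By the quotient rule the extensions commute with the localization maps, hence with the differentials. So $D$ induces an additive map on $H=H^i_I(R)$, and $D(am)=D(a)m+aD(m)$ for $a\in R$, $m\in H$, since this rule holds on cochains. If $a\in J$, then $am=0$ and $aD(m)=0$, so $D(a)m=0$.
\end{proof}

\begin{example}\label{ex:powerseries}
Let $K$ be a field of characteristic zero, $R=K[[t]]$, $I=(t)$, and $M=H^1_I(R)=K((t))/K[[t]]$. The classes killed by $t^k$ are spanned by $t^{-1},\dots,t^{-k}$, and $D=d/dt$ sends $t^{-k}$ to $-k\,t^{-k-1}$, which is not killed by $t^k$ when $k\geq1$. Dually, on the annihilator: if $t^k\in J$ with $k\ge1$, then $D(t^k)=kt^{k-1}\in J$, so $t^{k-1}\in J$; descending, $1\in J$, which is absurd as $M\neq0$.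

The same argument treats $R=K[[t_1,\dots,t_d]]$, any ideal $I$ and any $i$. If $f\in J=\operatorname{Ann}_RH^i_I(R)$ has a nonzero coefficient $c_\alpha$ at $t^\alpha$, then $\partial^\alpha f\in J$ has constant term $\alpha_1!\cdots\alpha_d!\,c_\alpha\neq0$ and is a unit. Thus every nonzero $H^i_I(R)$ is faithful.
\end{example}

On a singular ring a nonzero proper ideal can be stable under all derivations, and Lemma~\ref{lem:derivation} alone proves nothing. Two examples show what has to be arranged.

\begin{example}\label{ex:nottop}
Let $A=K[x,y]$ over any field $K$, let $\mathfrak m=(x,y)^2A$, and let $R=K+\mathfrak m$, the $K$-algebra generated by the monomials of degrees $2$ and $3$. Since $\sqrt{\mathfrak mA}=(x,y)$, we have $H^i_{\mathfrak m}(A)=H^i_{(x,y)}(A)$, and this is zero for $i=0,1$. The long exact sequence gives $H^1_{\mathfrak m}(R)\cong H^0_{\mathfrak m}(A/R)=A/R=Kx\oplus Ky$, whose annihilator is $\mathfrak m\ne0$. This is consistent with Theorem~\ref{thm:faithful} only because $1$ is not the top degree, whereas Lemma~\ref{lem:derivation} holds in every degree. So the proof must use a property special to the top degree.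
\end{example}

\begin{example}\label{ex:cusp}
Let $R=K[[t^2,t^3]]$ with $K$ of characteristic zero, $x=t^2$, $y=t^3$, $\mathfrak m=(x,y)$. A derivation $D$ of $R$ satisfies $2yD(y)=3x^2D(x)$. Compare orders in $t$. If $D(y)$ were a unit, the left side would have order $3$ and the right side order at least $4$. If $D(x)$ were a unit, $D(y)$ would have order $1$, and $R$ has no such element. Hence $D(\mathfrak m)\subseteq\mathfrak m$ for every $D$: in a domain that is not normal, even a prime of height one can be stable under all derivations.
\end{example}

The first half of Example~\ref{ex:powerseries} used very little: one discrete valuation that is positive on $J$, and one derivation that lowers it. A normal domain has a discrete valuation at each prime $Q$ of height one. The plan is to arrange that $R$ is normal and that $J$ lies in such a $Q$, and then to construct a derivation that moves a uniformizer of $Q$ out of $Q$.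

\section{Top local cohomology is a tensor product}\label{sec:tensor}

The property special to the top degree is right exactness. It lets us change rings freely.

\begin{lemma}\label{lem:tensor}
Suppose that $H^i_I(R)=0$ for all $i>c$, and put $M=H^c_I(R)$.
\begin{enumerate}
\item For every $R$-module $N$ we have $H^i_I(N)=0$ for $i>c$, and $H^c_I(N)\cong M\otimes_RN$ naturally in $N$.
\item For every Noetherian $R$-algebra $R'$ we have $H^i_{IR'}(R')=0$ for $i>c$, and $H^c_{IR'}(R')\cong M\otimes_RR'$ as $R'$-modules.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) We prove the vanishing for all $N$ at once, by descending induction on $i$; it holds when $i$ exceeds the number of generators of $I$. Let $i>c$ and choose $0\to L\to F\to N\to0$ exact with $F$ free. In the exact sequence $H^i_I(F)\to H^i_I(N)\to H^{i+1}_I(L)$ the left term is a direct sum of copies of $H^i_I(R)=0$ and the right term is zero by induction. In particular $H^{c+1}_I=0$ as a functor, so $H^c_I$ is right exact.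

An element $\nu\in N$ defines a map $R\to N$, $1\mapsto\nu$, hence a map $M\to H^c_I(N)$; these assemble to a natural map $M\otimes_RN\to H^c_I(N)$. It is an isomorphism for $N=R$, then for free $N$ because both sides commute with direct sums, and then for every $N$ by applying both right exact functors to a presentation $F_1\to F_0\to N\to0$.

(2) Apply (1) to $N=R'$ and use $H^i_I(R')=H^i_{IR'}(R')$. Multiplication by an element of $R'$ is an $R$-linear endomorphism of $R'$, so naturality makes the isomorphism $R'$-linear.
\end{proof}

The vanishing argument also works for $c=-1$: if $H^i_I(R)=0$ for all $i$, then $R/I=H^0_I(R/I)=0$. So $\operatorname{cd}(I,R)$ is defined for proper $I$.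

To use Lemma~\ref{lem:tensor} we must know when $M\otimes N$ is nonzero. Nakayama's lemma does not apply to $M$, which need not be finitely generated. What is true is that, for finitely generated $N$, the vanishing of $M\otimes N$ depends only on the support of $N$.

\begin{lemma}\label{lem:ideal}
Let $N$ be a finitely generated $R$-module and $P\in\operatorname{Supp}N$. Some nonzero ideal $\mathfrak b$ of $R/P$ is a quotient of $N$.
\end{lemma}

\begin{proof}
Let $\kappa(P)=R_P/PR_P$. As $N$ is finitely presented, $\operatorname{Hom}_R(N,R/P)_P=\operatorname{Hom}_{R_P}(N_P,\kappa(P))$ is the dual of the vector space $N_P/PN_P$, which is nonzero by Nakayama's lemma. Let $\mathfrak b$ be the image of a nonzero map $N\to R/P$.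
\end{proof}

Recall that a finitely generated module $N'$ has a \emph{prime filtration}: a finite filtration whose factors are of the form $R/P$, necessarily with $P\in\operatorname{Supp}N'$. If a module $T$ satisfies $T\otimes R/P=0$ for all the factors, then $T\otimes N'=0$ by right exactness and induction on the length.

\begin{lemma}\label{lem:support}
Let $T$ be any $R$-module and let $N,N'$ be finitely generated $R$-modules with $\operatorname{Supp}N'\subseteq\operatorname{Supp}N$. If $T\otimes_RN=0$, then $T\otimes_RN'=0$.
\end{lemma}

\begin{proof}
By a prime filtration of $N'$ it suffices to show that $T\otimes R/P=0$ for all $P\in\operatorname{Supp}N$. If not, choose $P\in\operatorname{Supp}N$ maximal with $T\otimes R/P\neq0$, put $A=R/P$, and take $\mathfrak b\subseteq A$ as in Lemma~\ref{lem:ideal}. Then $T\otimes\mathfrak b$ is a quotient of $T\otimes N$, hence zero. The factors $R/P'$ of a prime filtration of $A/\mathfrak b$ have $P'\supsetneq P$, because $\mathfrak b\neq0$. These $P'$ lie in the closed set $\operatorname{Supp}N$, so $T\otimes R/P'=0$ by maximality, and $T\otimes A/\mathfrak b=0$. The exact sequence $T\otimes\mathfrak b\to T\otimes A\to T\otimes A/\mathfrak b$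 gives $T\otimes A=0$, a contradiction.
\end{proof}

\begin{corollary}\label{cor:minprime}
Let $T$ be an $R$-module and $\mathfrak a$ an ideal with $T/\mathfrak aT\neq0$. Then $T/QT\neq0$ for some minimal prime $Q$ of $\mathfrak a$.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:support} with $N=\bigoplus_QR/Q$, the sum over the finitely many minimal primes of $\mathfrak a$, and $N'=R/\mathfrak a$; both have support $V(\mathfrak a)$.
\end{proof}

\section{Reduction to a prime of height one}\label{sec:reduction}

Call a triple $(R,I,c)$ a \emph{counterexample} if $R$ is a Noetherian domain, $H^i_I(R)=0$ for $i>c$, and $M=H^c_I(R)$ is nonzero with annihilator $J\neq0$. The letters $M$ and $J$ keep this meaning. Theorem~\ref{thm:faithful} says that no counterexample contains a field.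

\begin{lemma}\label{lem:basechange}
Let $(R,I,c)$ be a counterexample.
\begin{enumerate}
\item If $R'$ is an $R$-algebra that is a Noetherian domain, $M\otimes_RR'\ne0$ and $JR'\neq0$, then $(R',IR',c)$ is a counterexample.
\item If $R'$ is a faithfully flat Noetherian $R$-algebra, then for some minimal prime $\mathfrak q$ of $R'$ the ring $R'/\mathfrak q$, with the extension of $I$ and the same $c$, is a counterexample.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) By Lemma~\ref{lem:tensor}(2), the cohomology of $R'$ vanishes above degree $c$, and $H^c_{IR'}(R')=M\otimes_RR'$ is killed by $JR'$.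

(2) Faithful flatness gives $M\otimes_RR'\neq0$. Corollary~\ref{cor:minprime}, applied over $R'$ with $\mathfrak a=0$, gives a minimal prime $\mathfrak q$ with $M\otimes_RR'/\mathfrak q\neq0$. Let $0\neq a\in J$. It is a nonzerodivisor on the domain $R$, hence on $R'$ by flatness, while minimal primes consist of zerodivisors. So $a\notin\mathfrak q$, and (1) applies to $R'/\mathfrak q$.
\end{proof}

We use the following standard facts about a complete local ring $R$ with residue field $K$.
\begin{itemize}
\item \emph{Cohen's structure theorem.} If $R$ contains a field, it contains a coefficient field, that is, a subfield mapping isomorphically onto $K$; consequently $R\cong K[[Y_1,\dots,Y_n]]/P$ for some $n$ and some ideal $P$.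
\item \emph{Finiteness of normalization} (Nagata). If $R$ is a domain, its normalization is a finite $R$-module and again a complete local domain of the same dimension; its residue field is a finite extension of $K$.
\item \emph{Miracle flatness.} A local homomorphism $(A,\mathfrak m)\to A'$ of local rings with $A$ regular, $A'$ Cohen--Macaulay and $\dim A'=\dim A+\dim A'/\mathfrak mA'$ is flat, and so, being local, faithfully flat.
\end{itemize}

\begin{proposition}\label{prop:reduction}
Suppose that some counterexample contains a field of characteristic $p\geq0$. Then there is a counterexample $(R,I,c)$ such that $R$ is a complete local normal domain containing a field of characteristic $p$, the residue field of $R$ is perfect, and $J\subseteq Q$ for a prime $Q$ of height one.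
\end{proposition}

\begin{proof}
Every ring below is a nonzero algebra over the given counterexample, so it contains the prime field of characteristic $p$. Let $\mathcal C$ be the class of complete local domains that contain this prime field and have perfect residue field. It is closed under quotients by primes, and under normalization because finite extensions of perfect fields are perfect.

\emph{Step 1: $\mathcal C$ contains a counterexample.} Start from any counterexample $(R,I,c)$ and choose a prime $\mathfrak p$ with $M_{\mathfrak p}\neq0$. By Lemma~\ref{lem:basechange}(1) we may replace $R$ by $R_{\mathfrak p}$. The completion of a local ring is faithfully flat, so by Lemma~\ref{lem:basechange}(2) we may then assume that $R$ is a complete local domain, $R=K[[Y_1,\dots,Y_n]]/P$. If $p=0$, then $K$ is perfect. If $p>0$, let $K'$ be an algebraic closure of $K$. The rings $K[[Y]]$ and $K'[[Y]]$ are regular of dimension $n$ and $K'[[Y]]/(Y)=K'$ has dimension zero, so $K[[Y]]\to K'[[Y]]$ is faithfully flat. By base change $R'=K'[[Y]]/PK'[[Y]]$ is faithfully flat over $R$, and Lemma~\ref{lem:basechange}(2) gives a counterexample $R'/\mathfrak q\in\mathcal C$.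

\emph{Step 2: normalization.} Among the counterexamples in $\mathcal C$ choose $(R_0,I_0,c)$ with $\dim R_0$ minimal, with module $M_0$ and annihilator $J_0$, and let $R$ be the normalization of $R_0$. As a finitely generated $R_0$-module containing $R_0$, the ring $R$ has support $\operatorname{Spec}R_0$, so $M_0\otimes_{R_0}R\neq0$ by Lemma~\ref{lem:support} (with $N=R$, $N'=R_0$). Also $J_0R\neq0$. Thus $(R,I,c)$ with $I=I_0R$ is a counterexample in $\mathcal C$, normal and still of minimal dimension.

\emph{Step 3: the prime $Q$.} Pick $0\neq u\in J$. Then $M/uM=M\neq0$, so Corollary~\ref{cor:minprime} gives a minimal prime $Q$ of $uR$ with $M/QM\neq0$. By Krull's principal ideal theorem $Q$ has height at most one, and $Q\neq0$, so its height is one. If $J\not\subseteq Q$, then $R/Q\in\mathcal C$ is a counterexample by Lemma~\ref{lem:basechange}(1), and $\dim R/Q<\dim R$ because $R$ is a domain and $Q\neq0$. This contradicts minimality, so $J\subseteq Q$.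
\end{proof}

Step 3 is where the top degree is decisive: it identifies $M/QM$ with the top local cohomology of the smaller domain $R/Q$. In Example~\ref{ex:nottop} the annihilator is a maximal ideal of height two and lies in no prime of height one.

For the next two sections fix $(R,I,c)$ and $Q$ as in Proposition~\ref{prop:reduction}. The ring $W=R_Q$ is a normal local domain of dimension one, hence a discrete valuation ring. Clearing a denominator, choose $\pi\in Q$ with $QW=\pi W$, and write $\operatorname{ord}$ for the valuation. Since $0\neq J\subseteq Q$,
\begin{equation}\label{eq:order}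
JW=\pi^kW\quad\text{with } k\geq1 .
\end{equation}
To finish the proof of Theorem~\ref{thm:faithful} it suffices to find an element of $JW$ of order less than $k$.

\section{Characteristic zero: a derivation transversal to $Q$}\label{sec:char0}

One would like to replace $R$ by $W$ and argue as for $K[[t]]$. This is not possible, because localizing can kill $M$: for $R=K[[x,y]]$ and $I=(x,y)$, every element of $H^2_I(R)$ is killed by a power of $I$, so $H^2_I(R)_Q=0$ for every prime $Q$ of height one. Lemma~\ref{lem:derivation} must be applied over $R$, so we need a derivation of $R$ itself.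

Completeness supplies a source of derivations: $R$ is finite over a power series ring $B$, and the partial derivatives of $B$ extend to the fraction field of $R$. The extension may have a pole along $Q$. For instance, if $B=K[[t]]\subseteq R=K[[\pi]]$ with $t=\pi^2$, then $d/dt$ sends $\pi$ to $1/(2\pi)$. The pole comes from ramification, and we avoid it by making $\pi$ itself one of the variables of $B$.

\begin{lemma}\label{lem:transversal}
Let $R$ be a complete local normal domain containing $\mathbb Q$, let $Q$ be a prime of height one, and let $\pi\in Q$ generate $QR_Q$. There is a derivation $D\colon R\to R$ with $D(\pi)\notin Q$.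
\end{lemma}

\begin{proof}
Let $d=\dim R$ and $W=R_Q$.

\emph{The subring $B$.} As $\pi$ is a nonzero nonunit of a local domain, $\dim R/\pi R=d-1$. Lift a system of parameters of $R/\pi R$ to $y_2,\dots,y_d\in R$; then $\pi,y_2,\dots,y_d$ is a system of parameters of $R$. Let $K\subseteq R$ be a coefficient field and map $B=K[[t_1,\dots,t_d]]$ to $R$ by $t_1\mapsto\pi$ and $t_j\mapsto y_j$. The quotient $R/(t_1,\dots,t_d)R$ has finite length with all composition factors $K$, so it is a finite-dimensional $K$-vector space. Since $B$ is complete and $R$ is $(t_1,\dots,t_d)$-adically separated, lifts of a basis generate $R$ as a $B$-module; call them $r_1,\dots,r_s$. The image of $B$ has dimension $\dim R=d$ and $B$ is a domain of dimension $d$, so the map is injective. We view $B\subseteq R$, with $t_1=\pi$.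

\emph{No ramification at $Q$.} Let $\mathfrak q=Q\cap B$. The going-down theorem holds for an integral extension of domains whose base is normal, so every chain of primes of $B$ descending from $\mathfrak q$ lifts to a chain descending from $Q$, and $\operatorname{ht}\mathfrak q\le1$. As $\mathfrak q$ contains the nonzero prime $t_1B$, we get $\mathfrak q=t_1B$. Thus $V=B_{\mathfrak q}\subseteq W$ are discrete valuation rings with the same uniformizer $\pi$. The residue field extension $\kappa(\mathfrak q)\subseteq\kappa(Q)$ is finite because $R/Q$ is finite over $B/\mathfrak q$, and separable because the characteristic is zero.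

\emph{Extending $\partial=\partial/\partial t_1$.} By the quotient rule $\partial$ extends to $V$, with $\partial(V)\subseteq V$, and to $\operatorname{Frac}B$. A derivation of a field extends uniquely to a finite separable extension, so $\partial$ extends to a derivation $D_0$ of $\operatorname{Frac}R$, and $D_0(\pi)=1$.

\emph{Claim: $D_0(W)\subseteq W$.} First, the poles of $D_0$ are bounded. Choose $m\ge0$ with $D_0(r_j)\in\pi^{-m}W$ for all $j$. For $b_j\in B$ we have
\begin{equation}\label{eq:leibniz}
D_0\Big(\sum_jb_jr_j\Big)=\sum_j\partial(b_j)\,r_j+\sum_jb_j\,D_0(r_j),
\end{equation}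
so $D_0(R)\subseteq\pi^{-m}W$, and $D_0(W)\subseteq\pi^{-m}W$ by the quotient rule. Now let $m\geq0$ be least with $D_0(W)\subseteq\pi^{-m}W$, and suppose $m\geq1$. Let $w\in W$, and let $f\in V[X]$ be a monic lift of the minimal polynomial over $\kappa(\mathfrak q)$ of the residue class of $w$. Then $f(w)=\pi w_1$ with $w_1\in W$, and $f'(w)$ is a unit of $W$ by separability. Let $f^\partial\in V[X]$ be obtained by applying $\partial$ to the coefficients of $f$. Applying $D_0$ to $f(w)=\pi w_1$ gives
\[
f'(w)\,D_0(w)=w_1+\pi D_0(w_1)-f^\partial(w)\in\pi^{1-m}W .
\]
So $D_0(W)\subseteq\pi^{1-m}W$, contradicting the choice of $m$. Hence $m=0$.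

\emph{Clearing denominators.} By the claim there is $g\in R\setminus Q$ with $gD_0(r_j)\in R$ for all $j$. By \eqref{eq:leibniz}, $D=gD_0$ maps $R$ into $R$, and $D(\pi)=g\notin Q$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:faithful} in characteristic zero]
Suppose that a counterexample contains $\mathbb Q$, and take $R,J,Q,W,\pi,k$ as in \eqref{eq:order}. Let $D$ be as in Lemma~\ref{lem:transversal}, extended to $W$. Since $J$ generates $\pi^kW$, some $a\in J$ has order $k$, say $a=v\pi^k$ with $v\in W^\times$. Then
\[
D(a)=\pi^kD(v)+k\,v\,D(\pi)\,\pi^{k-1}.
\]
The elements $v$ and $D(\pi)$ are units of $W$, and so is $k$, because $k\ge1$ and $\mathbb Q\subseteq R$. The first term has order at least $k$ and the second has order $k-1$, so $\operatorname{ord}D(a)=k-1$. But $D(a)\in J$ by Lemma~\ref{lem:derivation}, contradicting \eqref{eq:order}.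
\end{proof}

\section{Characteristic $p$: maps out of $F_*R$}\label{sec:charp}

In characteristic $p>0$ derivations do not suffice: every derivation kills $\pi^p$, so the ideal $(\pi^p)$ is stable under all of them. Another kind of operator lowers orders. On $K[[t]]$ with $K$ perfect, fix $0\le j<p$ and let
\[
\theta_j\Big(\sum_ic_it^i\Big)=\sum_mc_{j+mp}^{1/p}\,t^m .
\]
This map is additive, satisfies $\theta_j(r^pf)=r\,\theta_j(f)$, and sends $t^{mp+j}$ to $t^m$. It divides the order by $p$ instead of lowering it by one.

To phrase this linearly, let $R$ have characteristic $p$. For an $R$-module $N$ let $F_*N$ be the abelian group $N$, with elements written $F_*\nu$, and with the $R$-action $r\cdot F_*\nu=F_*(r^p\nu)$. The functor $F_*$ is exact. For a multiplicatively closed set $U$ we have $U^{-1}(F_*N)=F_*(U^{-1}N)$, since inverting $u$ on $F_*N$ means inverting $u^p$ on $N$. The maps $\theta_j$ are elements of $\operatorname{Hom}_R(F_*R,R)$ for $R=K[[t]]$, and the analogue of Lemma~\ref{lem:derivation} is the following.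

\begin{lemma}\label{lem:frobenius}
Let $R$ have characteristic $p>0$, let $I$ be an ideal, $i\geq0$, and $J=\operatorname{Ann}_RH^i_I(R)$. Then $\theta(F_*a)\in J$ for all $a\in J$ and $\theta\in\operatorname{Hom}_R(F_*R,R)$.
\end{lemma}

\begin{proof}
Consider the $R$-linear maps
\[
R\xrightarrow{\ \alpha\ }F_*R\xrightarrow{\ \beta\ }F_*R\xrightarrow{\ \theta\ }R,\qquad\alpha(1)=F_*1,\quad\beta(F_*r)=F_*(ar).
\]
The composite sends $1$ to $\theta(F_*a)$, so it induces multiplication by $\theta(F_*a)$ on $H=H^i_I(R)$. Since $F_*$ commutes with localization, $C^\bullet(\underline x;F_*R)=F_*C^\bullet(\underline x;R)$, and $\beta$ acts on this complex as $F_*$ of multiplication by $a$. By exactness of $F_*$ we get $H^i_I(F_*R)=F_*H$, with $\beta$ inducing $F_*\mu\mapsto F_*(a\mu)=0$. So the composite induces zero on $H$.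
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:faithful} in characteristic $p>0$]
Suppose that a counterexample contains $\mathbb F_p$, and take $R,J,Q,W,\pi,k$ as in \eqref{eq:order}. As in Section~\ref{sec:char0}, an operator is easy to describe on $W$ and has to come from $R$; here this follows from the finiteness of $F_*R$, which is where the perfect residue field is used. Write $R=K[[Y_1,\dots,Y_n]]/P$ with $K$ perfect. Every power series over $K$ is a sum $\sum_\gamma h_\gamma^p\,Y^\gamma$ over exponents $0\le\gamma_l<p$, so $F_*R$ is generated by the finitely many elements $F_*Y^\gamma$.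

\emph{$JW$ is stable under every $\theta'\in\operatorname{Hom}_W(F_*W,W)$.} We have $F_*W=(F_*R)_Q$, and $F_*R$ is finitely presented, so $\theta'=\theta/s$ with $\theta\in\operatorname{Hom}_R(F_*R,R)$ and $s\in R\setminus Q$. An element of $JW$ has the form $a_0/u=a/u^p$ with $a_0\in J$, $u\in R\setminus Q$ and $a=a_0u^{p-1}\in J$. Since $F_*(a/u^p)=u^{-1}F_*a$, Lemma~\ref{lem:frobenius} gives
\[
\theta'\big(F_*(a/u^p)\big)=\frac{\theta(F_*a)}{su}\in JW .
\]

\emph{Lowering the order.} Write $k=mp+j$ with $0\le j<p$; then $m<k$ because $k\geq1$. The $W$-module $F_*W$ is finitely generated and torsion-free over a discrete valuation ring, hence free. Since $j<p$, the element $F_*\pi^j$ is not in $F_*(\pi^pW)=\pi F_*W$, so by Nakayama's lemma it is part of a basis, and there is $\theta'\in\operatorname{Hom}_W(F_*W,W)$ with $\theta'(F_*\pi^j)=1$. Then $\theta'(F_*\pi^k)=\theta'(\pi^mF_*\pi^j)=\pi^m$. As $\pi^k\in JW$, we get $\pi^m\in JW=\pi^kW$ with $m<k$, a contradiction.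
\end{proof}

\section{The radical of the annihilator}\label{sec:radical}

Over a ring with several components, the top local cohomology sees only the components on which the cohomological dimension is attained.

\begin{example}\label{ex:components}
Let $R=K[[x,y,z]]/(xy,xz)$ and $I=(x)$. The ring is reduced with minimal primes $(x)$ and $(y,z)$. Here $R_x=K((x))$, so $c=1$ and $H^1_I(R)=K((x))/K[[x]]$, with annihilator $(y,z)$. In terms of Theorem~\ref{thm:radical}: $\operatorname{cd}(I,R/(x))=0$ and $\operatorname{cd}(I,R/(y,z))=1$, so $\Lambda=\{(y,z)\}$. Thus Theorem~\ref{thm:faithful} needs a domain, and $\dim R/(y,z)=1<2=\dim R$ shows that Corollary~\ref{cor:height}(2) needs equidimensionality.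
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:radical}]
\emph{Reduction to full support.} Let $\bar R=R/\operatorname{Ann}_RN$. Then $H^i_I(N)=H^i_{I\bar R}(N)$, and since one of these modules is nonzero, $I\bar R$ is proper. Both sides of the asserted formula contain $\operatorname{Ann}_RN$, the set $\Lambda$ is unchanged, and $\bar R\neq0$ contains a field. So we may replace $R$ by $\bar R$ and assume $\operatorname{Supp}N=\operatorname{Spec}R$; nothing changes if $N=R$. Let $c'=\operatorname{cd}(I,R)$ and $T=H^{c'}_I(R)\neq0$. By Lemma~\ref{lem:tensor}, $H^i_I(N)=0$ for $i>c'$ and $H^{c'}_I(N)=T\otimes N$, which is nonzero by Lemma~\ref{lem:support} (with $N'=R$). Hence $c'=c$ and $H^c_I(N)=T\otimes N$. For a minimal prime $\mathfrak p$ of $R$, the cohomology of $R/\mathfrak p$ vanishes above degree $c$ and $H^c_I(R/\mathfrak p)=T/\mathfrak pT$. So $\Lambda$ consists of the minimal primes with $T/\mathfrak pT\neq0$, and $\Lambda\ne\emptyset$ by Corollary~\ref{cor:minprime} with $\mathfrak a=0$. Put $\mathfrak a=\bigcap_{\mathfrak p\in\Lambda}\mathfrak p$, a radical ideal.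

\emph{$\operatorname{Ann}_R(T\otimes N)\subseteq\mathfrak a$.} Let $a$ kill $T\otimes N$, let $\mathfrak p\in\Lambda$, and put $A=R/\mathfrak p$ and $T'=T/\mathfrak pT$. By Theorem~\ref{thm:faithful}, $T'$ is a faithful $A$-module. To compare $T\otimes N$ with $T'$, take a nonzero ideal $\mathfrak b\subseteq A$ that is a quotient of $N$ (Lemma~\ref{lem:ideal}). Then $a$ kills the quotient $T\otimes_R\mathfrak b=T'\otimes_A\mathfrak b$ of $T\otimes N$, hence its image $\mathfrak bT'$ in $T'$. For $0\neq b\in\mathfrak b$ we get $abT'=0$, so $ab=0$ in the domain $A$, and $a\in\mathfrak p$.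

\emph{A power of $\mathfrak a$ kills $T\otimes N$.} Let $\mathfrak c$ be the intersection of the minimal primes of $R$ not in $\Lambda$, with $\mathfrak c=R$ if there are none. These primes are exactly the minimal primes of $\mathfrak c$, and $T/\mathfrak pT=0$ for each of them, so $T=\mathfrak cT$ by Corollary~\ref{cor:minprime}; hence $T=\mathfrak c^nT$ for all $n$. The ideal $\mathfrak a\mathfrak c$ lies in every minimal prime, so it lies in the nilradical, and $(\mathfrak a\mathfrak c)^n=0$ for some $n\geq1$. Then $\mathfrak a^nT=\mathfrak a^n\mathfrak c^nT=0$, so $\mathfrak a^n$ kills $T\otimes N$.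

Together, $\mathfrak a^n\subseteq\operatorname{Ann}_RH^c_I(N)\subseteq\mathfrak a$, which gives the formula for the radical. If $N=R$ is reduced, we may take $n=1$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:height}]
(1) Take $N=R$ in Theorem~\ref{thm:radical}: the annihilator lies in any member of $\Lambda\neq\emptyset$, and these are minimal primes of $R$. (2) The minimal primes of the annihilator are those of its radical, namely the members of $\Lambda$. If $N=R$ is local and equidimensional, then $\dim R/\mathfrak p=\dim R$ for every minimal prime $\mathfrak p$.
\end{proof}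

\section{The projective plane over $\mathbb Z$}\label{sec:RP2}

Let $[6]=\{1,\dots,6\}$. The complex $\Sigma$ has the ten triangles
\[
123,\ 134,\ 145,\ 156,\ 126,\ 235,\ 346,\ 245,\ 356,\ 246
\]
and their faces, among which are all fifteen pairs. Figure~\ref{fig:RP2} exhibits $\Sigma$ as a disk with antipodal boundary points identified, that is, as $\mathbb{RP}^2$. The \emph{Stanley--Reisner ideal} $I$ is generated by the monomials $x_A=\prod_{a\in A}x_a$, where $A$ runs over the set $\mathcal N$ of subsets of $[6]$ that are not faces of $\Sigma$. The proof identifies each graded piece of $H^i_I(S)$ with a homology group of a link in $\Sigma$; the torsion class in $H_1(\mathbb{RP}^2;\mathbb Z)$ turns out to be all that survives in the top degree.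

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (90:1.2)--(162:1.2)--(234:1.2)--(306:1.2)--(18:1.2)--cycle;
\draw (0,0)--(90:1.2) (0,0)--(162:1.2) (0,0)--(234:1.2) (0,0)--(306:1.2) (0,0)--(18:1.2);
\draw[very thick] (90:1.2)--(126:2.2)--(162:1.2)--(198:2.2)--(234:1.2)--(270:2.2)--(306:1.2)--(342:2.2)--(18:1.2)--(54:2.2)--cycle;
\path[every node/.style={circle,draw,fill=white,inner sep=1.5pt}]
(0,0) node {$1$} (90:1.2) node {$2$} (162:1.2) node {$3$} (234:1.2) node {$4$} (306:1.2) node {$5$} (18:1.2) node {$6$}
(126:2.2) node {$5$} (198:2.2) node {$6$} (270:2.2) node {$2$} (342:2.2) node {$3$} (54:2.2) node {$4$};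
\end{tikzpicture}
\caption{The six-vertex triangulation of $\mathbb{RP}^2$. The thick boundary reads $2,5,3,6,4$ twice; gluing each boundary edge to the opposite edge with the same labels gives a complex with $6$ vertices, $15$ edges and $10$ triangles.}
\label{fig:RP2}
\end{figure}

Simplicial complexes contain the empty face, and reduced (co)homology, with coefficients in $\mathbb Z$, is that of the augmented complex, in which a face with $j$ elements has degree $j-1$. Thus $\tilde H_{-1}(\{\emptyset\})=\mathbb Z$, and a full simplex on a nonempty vertex set has zero reduced (co)homology. We use two standard facts.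

\emph{Nerve lemma.} If a simplicial complex is a union of nonempty subcomplexes $\sigma_g$, $g\in G$, and each intersection $\bigcap_{h\in H}\sigma_h$ is contractible or has no vertex, then the complex is homotopy equivalent to the nerve, whose faces are $\emptyset$ and the sets $H\subseteq G$ for which that intersection has a vertex.

\emph{Combinatorial Alexander duality.} Let $L$ be a simplicial complex whose faces are subsets of a finite ordered set $G\neq\emptyset$, with $G\notin L$, and let $L^\vee=\{H\subseteq G:G\setminus H\notin L\}$. Then $\tilde H^j(L^\vee)\cong\tilde H_{|G|-j-3}(L)$. Indeed, since the simplex $2^G$ is acyclic, $\tilde H^j(L^\vee)$ is the cohomology in degree $j+1$ of the relative cochain complex of $(2^G,L^\vee)$, which has a basis $e_H^*$ indexed by the $H$ with $G\setminus H\in L$. The map $e_H^*\mapsto\pm e_{G\setminus H}$, with sign $(-1)^{\sum_{h\in H}|\{g\in G:\,g<h\}|}$, is an isomorphism onto the augmented chain complex of $L$, and it sends degree $j+1$, where $|H|=j+2$, to degree $|G|-j-3$.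

\begin{proof}[Proof of Proposition~\ref{prop:RP2}]
The \v Cech complex on the monomials $x_A$, $A\in\mathcal N$, is $\mathbb Z^6$-graded. Its term of cohomological degree $i$ is the sum, over subsets $Z\subseteq\mathcal N$ with $|Z|=i$, of the ring obtained from $S$ by inverting the variables $x_a$ with $a\in\bigcup Z$. Fix $\alpha\in\mathbb Z^6$ and let $G=\{g:\alpha_g<0\}$. The summand for $Z$ is $\mathbb Z\,x^\alpha$ in degree $\alpha$ if $G\subseteq\bigcup Z$, and is zero otherwise; the differential is the simplicial coboundary on subsets of $\mathcal N$.

If $G=\emptyset$, the degree-$\alpha$ strand is the augmented cochain complex of the simplex $2^{\mathcal N}$, which is acyclic. Let $G\neq\emptyset$. Then $\Delta_G=\{Z\subseteq\mathcal N:G\not\subseteq\bigcup Z\}$ is a simplicial complex, and the strand is the relative cochain complex of $(2^{\mathcal N},\Delta_G)$, shifted by one since $Z$ has dimension $|Z|-1$. The long exact sequence of the pair gives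
\[
H^i_I(S)_\alpha\cong H^{i-1}(2^{\mathcal N},\Delta_G)\cong\tilde H^{i-2}(\Delta_G).
\]

The complex $\Delta_G$ lives on a large vertex set; the nerve lemma replaces it by a complex on $G$. We have $\Delta_G=\bigcup_{g\in G}\sigma_g$, where $\sigma_g$ is the full simplex on the nonfaces $A$ with $g\notin A$; it has the vertex $[6]\setminus\{g\}$, a set too large to be a face. For $\emptyset\neq H\subseteq G$ the intersection $\bigcap_{h\in H}\sigma_h$ is the full simplex on the nonfaces contained in $[6]\setminus H$. It has a vertex if and only if $[6]\setminus H$ is itself a nonface. So $\Delta_G$ is homotopy equivalent to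
\[
\Gamma_G=\{H\subseteq G:[6]\setminus H\notin\Sigma\}.
\]

Let $E=[6]\setminus G$. If $E\notin\Sigma$, then $G\in\Gamma_G$, so $\Gamma_G$ is a full simplex and the strand is acyclic. If $E\in\Sigma$, let $L=\{A\subseteq G:A\cup E\in\Sigma\}$ be the link of $E$; note that $G\notin L$ because $[6]\notin\Sigma$. Since $(G\setminus H)\cup E=[6]\setminus H$ for $H\subseteq G$, we have $\Gamma_G=L^\vee$, and Alexander duality with $j=i-2$ gives
\[
H^i_I(S)_\alpha\cong\tilde H_{|G|-i-1}(L).
\]
There are four cases.
\begin{itemize}
\item $E=\emptyset$: $|G|=6$ and $L=\Sigma$. The only nonzero reduced homology group of $\mathbb{RP}^2$ is $\tilde H_1=\mathbb Z/2$, and $5-i=1$ gives $i=4$.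
\item $E$ a vertex: $|G|=5$ and $L$ is a cycle through the five other vertices. Only $\tilde H_1$ is nonzero, and $4-i=1$ gives $i=3$.
\item $E$ an edge: $|G|=4$ and $L$ is two points, as each edge lies in two triangles. Only $\tilde H_0$ is nonzero, and $3-i=0$ gives $i=3$.
\item $E$ a triangle: $|G|=3$ and $L=\{\emptyset\}$. Only $\tilde H_{-1}$ is nonzero, and $2-i=-1$ gives $i=3$.
\end{itemize}
Hence $H^i_I(S)=0$ for $i>4$, and $H^4_I(S)$ has a copy of $\mathbb Z/2$ in each degree $\alpha$ with all coordinates negative and is zero in the other degrees. It is nonzero and killed by $2$.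
\end{proof}

\begin{remark}
Let $M=H^4_I(S)$. By Lemma~\ref{lem:tensor}, $M=M/2M$ is the top local cohomology module of $S/2S=\mathbb F_2[x_1,\dots,x_6]$, which is faithful over $S/2S$ by Theorem~\ref{thm:faithful}. So $\operatorname{Ann}_SM=2S$, a prime $Q$ of height one with uniformizer $\pi=2$, and Corollary~\ref{cor:height}(1) fails over $\mathbb Z$ as well. This is the situation of \eqref{eq:order} with $k=1$, and the order cannot be lowered: every derivation satisfies $D(2)=2D(1)=0$, so none is transversal to $Q$, and $S$ has no Frobenius homomorphism.
\end{remark}

\begin{thebibliography}{1}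
\bibitem{HJ} Melvin Hochster and Jack Jeffries, \emph{Faithfulness of Top Local Cohomology Modules in Domains}, arXiv:1909.08770 (2019).
\end{thebibliography}
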